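\title{Vanishing of tautological invariants of Quot schemes of points on $\mathbb{C}^2$ and $\mathbb{C}^4$}

\begin{abstract}
Let $E$ be the trivial bundle of rank $N>1$ on $\mathbb{C}^2$ or $\mathbb{C}^4$, with independent equivariant weights, and let $V$ be a trivial bundle of rank $r$. We consider two generating series of torus-equivariant virtual invariants of the Quot schemes of length-$n$ quotients of $E$: the integrals of the top Chern class of the tautological bundle $V^{[n]}$, and the Euler characteristics of $\det((-[V])^{[n]})$. We prove that the first series equals $1$ for $0\le r\le N-2$ and the second for $1\le r\le N-1$; on $\mathbb{C}^4$ this holds for an explicit choice of signs. Both ranges are sharp, and in the boundary cases that we treat the series reduce to a series of rank one. The proof writes the Quot scheme as the zero locus of an isotropic section on a smooth variety, uses the Clifford complex of this section to show that the fixed-point sums are Laurent polynomials in the weights of $E$, and compares orders at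 $0$ and $\infty$.
\end{abstract}

\section{Introduction}\label{sec:intro}

The Quot scheme of length-$n$ quotients of a trivial bundle of rank $N$ on $\mathbb{C}^d$ is not compact, but a torus acts on it with finitely many fixed points. Integrals over it are therefore defined by localization, as sums of rational functions indexed by $N$-tuples of $d$-dimensional partitions. We prove that certain of these sums vanish for all $n\ge1$, in exactly the range that the case $n=1$ predicts.

\subsection{Characters}
Fix $d\in\{2,4\}$, $Y=\mathbb{C}^d$ and an integer $N>1$. A torus $\mathsf{T}_t$ scales the coordinates of $Y$ so that the coordinate function $x_a$ has character $t_a$. For $d=2$ it is the full torus $(\mathbb{C}^*)^2$; for $d=4$ it is the Calabi--Yau subtorus $t_1t_2t_3t_4=1$. Let $A$ be the torus with coordinates $y_1,\dots,y_N,v_1,\dots,v_r$, acting trivially on $Y$, and put $\mathsf{T}=\mathsf{T}_t\times A$. The representation ring $R(\mathsf{T})=K_{\mathsf{T}}(\mathrm{pt})$ is a Laurent polynomial ring, and we put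
\[
\mathbb{K}=\operatorname{Frac}R(\mathsf{T}),\qquad \mathbb{K}_t=\operatorname{Frac}R(\mathsf{T}_t).
\]
A bar denotes the dual, $w\mapsto w^{-1}$ on characters. For a character $w$ let $e(w)=c_1(w)\in H^2_{\mathsf{T}}(\mathrm{pt})$. This is additive in $w$, and we write $\lambda_a=e(t_a)$, $\mathsf{y}_i=e(y_i)$, $\mathsf{v}_k=e(v_k)$; for $d=4$ we have $\lambda_1+\lambda_2+\lambda_3+\lambda_4=0$. For a virtual representation $W=\sum_\alpha w_\alpha-\sum_\beta w'_\beta$ put
\[
e(W)=\frac{\prod_\alpha e(w_\alpha)}{\prod_\beta e(w'_\beta)},\qquad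
\Lambda_{-1}(W^\vee)=\frac{\prod_\alpha(1-w_\alpha^{-1})}{\prod_\beta(1-w_\beta'^{-1})},\qquad
\det W=\frac{\prod_\alpha w_\alpha}{\prod_\beta w'_\beta}.
\]
For an honest representation, $e(W)$ is the top Chern class and $\Lambda_{-1}(W^\vee)=\sum_k(-1)^k\Lambda^kW^\vee$ is its K-theoretic analogue. The reciprocals $1/e(W)$ and $1/\Lambda_{-1}(W^\vee)$ are formed after cancelling common weights. If the trivial weight then has negative multiplicity in $W$, both reciprocals are $0$. Positive multiplicity does not occur in the classes that we invert (Proposition~\ref{prop:laurent}).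

\subsection{Quot schemes and the two series}
Write $\mathcal{O}_Y\langle w\rangle$ for the trivial line bundle twisted by the character $w$, and let
\[
E=\bigoplus_{i=1}^N\mathcal{O}_Y\langle y_i\rangle,\qquad V=\bigoplus_{k=1}^r\mathcal{O}_Y\langle v_k\rangle .
\]
The scheme $\operatorname{Quot}_Y(E,n)$ parametrizes quotients $E\twoheadrightarrow F$ with $F$ of finite length $n$; we write $K$ for the kernel. If $\mathcal{F}$ is the universal quotient on $\operatorname{Quot}_Y(E,n)\times Y$, the tautological class of $\alpha\in K_{\mathsf{T}}(Y)$ is $\alpha^{[n]}=\mathrm{pr}_{1*}(\mathcal{F}\otimes\mathrm{pr}_2^*\alpha)$. Thus $V^{[n]}$ is a vector bundle of rank $nr$.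

A $d$-dimensional partition is the finite set of exponents of the monomials outside a monomial ideal of finite colength in $\mathcal{O}=\mathbb{C}[x_1,\dots,x_d]$; its elements are called boxes. The $\mathsf{T}$-fixed points of $\operatorname{Quot}_Y(E,n)$ are the tuples $\pi=(\pi^{(1)},\dots,\pi^{(N)})$ of partitions of total size $n$ (Corollary~\ref{cor:fixed}). If $I_i$ is the ideal of $\pi^{(i)}$, then $K=\bigoplus_iI_i\langle y_i\rangle$ and $F_\pi=\bigoplus_i(\mathcal{O}/I_i)\langle y_i\rangle$. With $Z_i=\sum_{\square\in\pi^{(i)}}t^{\square}$, the characters are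
\[
F_\pi=\sum_iy_iZ_i,\qquad V^{[n]}|_\pi=\sum_{i,k}y_iv_kZ_i .
\]
Put $P=P_{12}=(1-t_1)(1-t_2)$ if $d=2$ and $P=P_{123}=(1-t_1)(1-t_2)(1-t_3)$ if $d=4$, and define
\begin{equation}\label{eq:T}
T^{1/2}_\pi=\sum_{i,j=1}^N\frac{y_j}{y_i}\Big(Z_j-\overline{P}\,\overline{Z_i}\,Z_j\Big).
\end{equation}
Since $\overline{P}$ has rank $0$, this class has rank $nN$. Given a sign $\varepsilon_\pi\in\{\pm1\}$ for each fixed point, with $\varepsilon=1$ for $n=0$, the two series are
\begin{align}
\mathcal{C}_Y(E,V;q)&=\sum_{n\ge0}q^n\sum_\pi\varepsilon_\pi\,\frac{e(V^{[n]}|_\pi)}{e(T^{1/2}_\pi)},\label{eq:C}\\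
\mathcal{V}_Y(E,\alpha;q)&=\sum_{n\ge0}q^n\sum_\pi\varepsilon_\pi\,\frac{\det(\alpha^{[n]})|_\pi}{\Lambda_{-1}((T^{1/2}_\pi)^\vee)},\label{eq:V}
\end{align}
where the inner sums run over the fixed points of $\operatorname{Quot}_Y(E,n)$. Their geometric meaning is as follows.

\emph{The case $d=2$.} The Quot scheme has a perfect obstruction theory with deformations $\operatorname{Hom}(K,F)$ and obstructions $\operatorname{Ext}^1(K,F)$, hence a virtual class of dimension $nN$ and a virtual structure sheaf $\mathcal{O}^{\mathrm{vir}}$. The $q^n$-coefficients of $\mathcal{C}_Y$ and $\mathcal{V}_Y$ are by definition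
\[
\int_{[\operatorname{Quot}_Y(E,n)]^{\mathrm{vir}}}c_{nr}(V^{[n]})\qquad\text{and}\qquad\chi\big(\operatorname{Quot}_Y(E,n),\mathcal{O}^{\mathrm{vir}}\otimes\det(\alpha^{[n]})\big).
\]
As the Quot scheme is not proper, these push-forwards are those given by virtual localization (Graber--Pandharipande; in K-theory Fantechi--G\"ottsche and Qu). The group $\operatorname{Ext}^2(K,F)$ lies between $\operatorname{Ext}^2(E,F)=0$ and $\operatorname{Ext}^3(F,F)=0$, so the virtual tangent space at $\pi$ is $\chi(K,F)=\chi(E,F)-\chi(F,F)$. The Koszul resolution of the origin gives $\chi(\mathcal{O}_0,\mathcal{O}_0)=\overline{P_{12}}$, hence $\chi(F,F)=\overline{P_{12}}\,\overline{F_\pi}F_\pi$ by additivity, and $\chi(K,F)$ is the class \eqref{eq:T}. By Lemma~\ref{lem:hom}, $\operatorname{Hom}(K,F)^{\mathsf{T}}=0$, so the fixed points are isolated and reduced, and localization gives \eqref{eq:C} and \eqref{eq:V} with all $\varepsilon_\pi=1$. A fixed point with $\operatorname{Ext}^1(K,F)^{\mathsf{T}}\neq0$ has vanishing fixed virtual class and contributes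 $0$, in agreement with our convention. For $d=2$ the symbol $T^{1/2}_\pi$ thus denotes the whole virtual tangent space; we keep it in order to treat both dimensions at once.

\emph{The case $d=4$.} Here \eqref{eq:C} and \eqref{eq:V} are the expressions given by Oh--Thomas virtual localization, with $T^{1/2}_\pi$ a square root of the virtual tangent space and the signs $\varepsilon_\pi$ a choice of orientation; we take them as definitions. To see why signs appear, note that $\overline{P_{123}}=-t_4P_{123}$ on the Calabi--Yau torus, so $P_{123}+\overline{P_{123}}=\prod_{a=1}^4(1-t_a)$ and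
\[
T^{1/2}_\pi+\overline{T^{1/2}_\pi}=\chi(E,F)+\overline{\chi(E,F)}-\chi(F,F).
\]
The right side is canonical, but the half $T^{1/2}_\pi$ singles out the fourth coordinate, and exchanging a weight $w$ for $w^{-1}$ changes the Euler class by $-1$.

\subsection{The problem}
The following problem comes from the paper of Bojko and Huang \cite{BH}. \emph{For $d=2$, and for $d=4$ with some choice of signs, is it true that}
\[
\mathcal{C}_Y(E,V;q)=1\quad(0\le r\le N-2),\qquad\mathcal{V}_Y(E,-[V];q)=1\quad(1\le r\le N-1)\,?
\]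
The signs may depend only on $\pi$, not on $r$ or on the equivariant parameters, and the same signs must serve for both identities.

The ranges are those of projective space. A quotient of length one is a point of $Y$ together with a one-dimensional quotient of $\mathbb{C}^N$, so $\operatorname{Quot}_Y(E,1)=Y\times\mathbb{P}^{N-1}$ and $V^{[1]}=\bigoplus_kv_k\mathcal{O}(1)$. When the $N$ signs agree, the $q^1$-coefficients are a nonzero function of $t$, coming from $Y$, times an invariant of $\mathbb{P}^{N-1}$ (Section~\ref{sec:onepoint}). The integral of $c_r(V^{[1]})$ over the compact space $\mathbb{P}^{N-1}$ is a polynomial in the equivariant weights of degree $r-(N-1)$, so it vanishes for $r\le N-2$; and $\mathcal{O}(-r)$ has no cohomology for $1\le r\le N-1$. The problem asks whether this persists for all $n$, where the Quot scheme is no longer a product. Comparing the degree $nr$ with the virtual dimension $nN$ would suggest vanishing of the integral up to $r=N-1$, but that comparison needs compactness and already fails for $n=1$.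

Both identities are cases of one family. For $r=\operatorname{rank}V\ge0$ and $s\in\mathbb{Z}$ put
\begin{equation}\label{eq:W}
\mathcal{W}_{r,s}(q)=\sum_{n\ge0}q^n\omega_n,\qquad
\omega_n=\sum_\pi\varepsilon_\pi\,\frac{\det(F_\pi)^{-s}\,\Lambda_{-1}\big((V^{[n]}|_\pi)^\vee\big)}{\Lambda_{-1}((T^{1/2}_\pi)^\vee)} .
\end{equation}
For $n=1$ the numerator is a combination of the bundles $\mathcal{O}(-s-j)$ with $0\le j\le r$, and all of them are acyclic exactly when $s\ge1$ and $r+s\le N-1$.

\subsection{Results}

\begin{theorem}\label{thm:vanishing}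
Let $N>1$. There are signs $\varepsilon_\pi$ depending only on $\pi$, all equal to $+1$ if $d=2$ and given by \eqref{eq:signs} if $d=4$, such that
\begin{enumerate}
\item[(1)] $\mathcal{W}_{r,s}(q)=1$ for all $r\ge0$, $s\ge1$ with $r+s\le N-1$;
\item[(2)] $\mathcal{V}_Y(E,-[V];q)=1$ for $1\le r\le N-1$;
\item[(3)] $\mathcal{C}_Y(E,V;q)=1$ for $0\le r\le N-2$.
\end{enumerate}
\end{theorem}

Parts (2) and (3) answer the problem affirmatively.

\begin{theorem}[Sharpness]\label{thm:sharp}
For any choice of signs:
\begin{enumerate}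
\item[(1)] if $s\le0$ or $r+s\ge N$, the $q^1$-coefficient of $\mathcal{W}_{r,s}$ is nonzero;
\item[(2)] if $r=0$ or $r\ge N$, the $q^1$-coefficient of $\mathcal{V}_Y(E,-[V];q)$ is nonzero;
\item[(3)] if $r\ge N-1$, the $q^1$-coefficient of $\mathcal{C}_Y(E,V;q)$ is nonzero.
\end{enumerate}
Hence, with the signs of Theorem~\ref{thm:vanishing}, each series equals $1$ if and only if $(r,s)$, respectively $r$, lies in the range of that theorem.
\end{theorem}

Just outside the range the series can still be computed. For a single $d$-dimensional partition $\eta$ let $Z_\eta=\sum_{\square\in\eta}t^\square$, let $T^{1/2}_\eta=Z_\eta-\overline{P}\,\overline{Z_\eta}Z_\eta$ be the class \eqref{eq:T} for $N=1$, and let $\varepsilon_\eta=\varepsilon_{(\eta,\emptyset,\dots,\emptyset)}$ with the signs of Theorem~\ref{thm:vanishing}. Put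
\[
\mathcal{W}^{(1)}(q)=\sum_\eta\varepsilon_\eta\frac{q^{|\eta|}}{\Lambda_{-1}((T^{1/2}_\eta)^\vee)},\qquad
\mathcal{C}^{(1)}(q)=\sum_\eta\varepsilon_\eta\frac{q^{|\eta|}}{e(T^{1/2}_\eta)} .
\]

\begin{theorem}[Boundary cases]\label{thm:boundary}
With the signs of Theorem~\ref{thm:vanishing}:
\begin{enumerate}
\item[(1)] $\mathcal{W}_{r,0}=\mathcal{W}^{(1)}$ for $0\le r\le N-1$; in particular $\mathcal{W}_{r,0}$ is independent of $y$ and $v$;
\item[(2)] $\mathcal{C}_Y(E,V;q)=\mathcal{C}^{(1)}(q)$ for $r=N-1$;
\item[(3)] for $s\ge1$ and $r+s=N$,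
\[
\mathcal{W}_{r,s}(q)=\overline{\mathcal{W}^{(1)}}\Big(\frac{(-1)^{N+r}\,q}{\prod_iy_i\prod_kv_k}\Big),
\]
where the bar acts on the coefficients.
\end{enumerate}
\end{theorem}

\subsection{Outline}
Section~\ref{sec:onepoint} treats $n=1$ by hand; this proves Theorem~\ref{thm:sharp} and displays the mechanism. Section~\ref{sec:orders} states the one geometric input, that $\omega_n$ is a Laurent polynomial in the $y_i$, and deduces Theorems~\ref{thm:vanishing} and~\ref{thm:boundary} from it. The remaining sections prove this input. Section~\ref{sec:model} embeds the Quot scheme in a smooth variety and maps it projectively to a space on which $A$ acts trivially. Section~\ref{sec:clifford} constructs a K-theory class on the Quot scheme from a Clifford complex and computes its fixed-point contributions. Section~\ref{sec:signs} defines the signs and pushes the class forward.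

\section{One point}\label{sec:onepoint}

For $n=1$ the fixed points are $i=1,\dots,N$, with $Z_i=1$ and $Z_k=0$ for $k\ne i$. Then \eqref{eq:T} reads $T^{1/2}=\sum_{k\ne i}y_i/y_k+(1-\overline{P})$. The second summand is $t_1^{-1}+t_2^{-1}-t_1^{-1}t_2^{-1}$ for $d=2$ and $\sum_{a\le3}t_a^{-1}-\sum_{a<b\le3}t_a^{-1}t_b^{-1}+t_4$ for $d=4$. It has no trivial weight, so $\psi(t)=1/\Lambda_{-1}((1-\overline{P})^\vee)$ is nonzero; explicitly it is
\[
\frac{1-t_1t_2}{(1-t_1)(1-t_2)}\qquad\text{or}\qquad\frac{(1-t_1t_2)(1-t_1t_3)(1-t_2t_3)}{(1-t_1)(1-t_2)(1-t_3)(1-t_4^{-1})}.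
\]
Since $\prod_{k\ne i}(1-y_k/y_i)^{-1}=y_i^{N-1}/\prod_{k\ne i}(y_i-y_k)$, we get
\begin{equation}\label{eq:omega1}
\omega_1=\psi(t)\sum_{i=1}^N\varepsilon_i\,\frac{g(y_i)}{\prod_{k\ne i}(y_i-y_k)},\qquad g(y)=y^{N-1-s}\prod_{k=1}^r\big(1-(yv_k)^{-1}\big).
\end{equation}

\begin{example}\label{ex:N2}
Let $N=2$. Then $\omega_1=\psi(t)\big(\varepsilon_1g(y_1)-\varepsilon_2g(y_2)\big)/(y_1-y_2)$. Each of the two terms has a pole along $y_1=y_2$. If $\varepsilon_1=\varepsilon_2$, the numerator vanishes there, the poles cancel, and $\omega_1$ is a Laurent polynomial in $y_1,y_2$ whose coefficients still have poles in $t$. The only pair in the range of Theorem~\ref{thm:vanishing}(1) is $(r,s)=(0,1)$, where $g=1$. The terms $1/(y_1-y_2)$ and $1/(y_2-y_1)$ visibly cancel, but one can conclude without adding them: as functions of $y_1$ both are regular at $0$ and vanish at $\infty$, and a Laurent polynomial with these two properties is $0$. This second argument is the one that works for all $n$. The behavior of a single term at $0$ and $\infty$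 is read off from ranks; the cancellation of all other poles is the hard part, and it dictates the signs.
\end{example}

For general $N$ we need the sums $H_m=\sum_iy_i^{N-1+m}/\prod_{k\ne i}(y_i-y_k)$, $m\in\mathbb{Z}$. Let $\mathsf{h}_m$ and $\mathsf{e}_j$ denote the complete and elementary symmetric polynomials.

\begin{lemma}\label{lem:H}
We have $H_m=\mathsf{h}_m(y)$ for $m\ge0$, $H_m=0$ for $-(N-1)\le m\le-1$, and $H_m=(-1)^{N-1}(y_1\cdots y_N)^{-1}\mathsf{h}_{-m-N}(y^{-1})$ for $m\le-N$.
\end{lemma}

\begin{proof}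
$H_m$ is the sum of the residues of $z^{N-1+m}\,dz/\prod_k(z-y_k)$ at $z=y_1,\dots,y_N$. If $m\ge-(N-1)$ there is no pole at $0$, so $H_m$ is the coefficient of $z^{-1}$ in the expansion $z^{m-1}\prod_k(1-y_k/z)^{-1}$ at $\infty$; this is $\mathsf{h}_m(y)$ for $m\ge0$ and $0$ for $m<0$. If $m\le-N$ there is no residue at $\infty$, so $-H_m$ is the residue at $0$, the coefficient of $z^{-m-N}$ in $(-1)^N(y_1\cdots y_N)^{-1}\prod_k(1-z/y_k)^{-1}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
(1) Suppose first that $\varepsilon_i\ne\varepsilon_j$ for some $i,j$. Only the terms $i$ and $j$ of \eqref{eq:omega1} have a pole along $y_i=y_j$, and their residues add up to $\psi(t)(\varepsilon_i-\varepsilon_j)g(y_i)/\prod_{k\ne i,j}(y_i-y_k)\neq0$. So $\omega_1\ne0$, whatever $r$ and $s$ are. Suppose now that all signs agree. Expanding $g$ gives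
\[
\omega_1=\pm\psi(t)\sum_{j=0}^r(-1)^j\mathsf{e}_j(v^{-1})\,H_{-s-j}.
\]
The polynomials $\mathsf{e}_j(v^{-1})$, $0\le j\le r$, have distinct degrees in $v$, so they are linearly independent over the functions of $y$, and $\omega_1\ne0$ as soon as one $H_{-s-j}$ is nonzero. By Lemma~\ref{lem:H}, the term $j=0$ is nonzero if $s\le0$, and the term $j=r$ is nonzero if $r+s\ge N$.

(2) We have $\det((-[V])^{[n]})|_\pi=\prod_kv_k^{-n}\cdot\det(F_\pi)^{-r}$. Hence for all $n$,
\begin{equation}\label{eq:VW}
[q^n]\,\mathcal{V}_Y(E,-[V];q)=\prod_kv_k^{-n}\cdot[q^n]\,\mathcal{W}_{0,r}(q),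
\end{equation}
and (2) is (1) for the pair $(0,r)$.

(3) The $q^1$-coefficient of $\mathcal{C}_Y(E,V;q)$ is the nonzero function $1/e(1-\overline{P})$ times $\sum_i\varepsilon_i\prod_k(\mathsf{y}_i+\mathsf{v}_k)/\prod_{k\ne i}(\mathsf{y}_i-\mathsf{y}_k)$. Let $r\ge N-1$ and specialize $\mathsf{v}_k=-\mathsf{y}_{k+1}$ for $1\le k\le N-1$. The terms $i\ge2$ vanish, and the term $i=1$ becomes $\varepsilon_1\prod_{k\ge N}(\mathsf{y}_1+\mathsf{v}_k)\ne0$.
\end{proof}

\section{Vanishing from the Laurent property}\label{sec:orders}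

From now on fix $n\ge1$ and write $Q=\operatorname{Quot}_Y(E,n)$. Let $K_{\mathsf{T}}(Q)$ be the Grothendieck ring of equivariant vector bundles on $Q$. The next proposition is proved in Sections~\ref{sec:model}--\ref{sec:signs}.

\begin{proposition}[Laurent property]\label{prop:laurent}
The trivial weight has multiplicity $\le0$ in $T^{1/2}_\pi$ for every fixed point $\pi$. With the signs \eqref{eq:signs}, for every $\mathcal{G}\in K_{\mathsf{T}}(Q)$,
\[
\sum_\pi\varepsilon_\pi\,\frac{\mathcal{G}|_\pi}{\Lambda_{-1}((T^{1/2}_\pi)^\vee)}\in\mathbb{K}_t[y^{\pm1},v^{\pm1}].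
\]
\end{proposition}

Taking $\mathcal{G}=\det(\mathcal{O}_Y^{[n]})^{-s}\otimes\Lambda_{-1}((V^{[n]})^\vee)$, we see that $\omega_n$ is a Laurent polynomial in $y_1$ for all $r$ and $s$.

\subsection{Orders at $y_1=0$ and $y_1=\infty$}
Regard elements of $\mathbb{K}$ as rational functions of $y_1$ over the field generated by the other variables, and let $\operatorname{ord}_0$ and $\operatorname{ord}_\infty$ be the orders of vanishing at $y_1=0$ and $y_1=\infty$. The order of a sum is at least the minimum of the orders. A Laurent polynomial in $y_1$ with both orders $\ge0$ is constant in $y_1$ and equals its value at either point. Put $n_i=|\pi^{(i)}|$.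

\begin{lemma}\label{lem:orders}
Every nonzero $\pi$-term of $\omega_n$ has
\[
\operatorname{ord}_0=(N-1-r-s)\,n_1,\qquad\operatorname{ord}_\infty=s\,n_1+(n-n_1).
\]
\end{lemma}

\begin{proof}
Let $w$ denote a character not involving $y_1$. The factor $1-(y_1w)^{-1}$ attached to a weight $y_1w$ has $(\operatorname{ord}_0,\operatorname{ord}_\infty)=(-1,0)$, the factor $1-y_1w^{-1}$ attached to a weight $y_1^{-1}w$ has orders $(0,-1)$, and weights not involving $y_1$ contribute $(0,0)$. So only the ranks of the parts of $y_1$-degree $\pm1$ matter. In \eqref{eq:T} the part of degree $+1$ is $\sum_{i\ne1}\frac{y_1}{y_i}(Z_1-\overline{P}\,\overline{Z_i}Z_1)$, of rank $(N-1)n_1$, and the part of degree $-1$ is $\sum_{j\ne1}\frac{y_j}{y_1}(Z_j-\overline{P}\,\overline{Z_1}Z_j)$, of rank $n-n_1$, because $\overline{P}$ has rank $0$. Thus $1/\Lambda_{-1}((T^{1/2}_\pi)^\vee)$ has orders $((N-1)n_1,\,n-n_1)$. The bundle $V^{[n]}|_\pi$ has $rn_1$ weights of degree $+1$ and none of degree $-1$, which gives $(-rn_1,0)$. Finally $\det(F_\pi)^{-s}$ has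 $y_1$-degree $-sn_1$, which gives $(-sn_1,sn_1)$.
\end{proof}

\subsection{From K-theory to cohomology}
Let $R'\subset\mathbb{K}$ be the localization of $R(\mathsf{T})$ at the elements $1-w^{-1}$, $w\neq1$ a character, and let $\mathbb{H}=\operatorname{Frac}H^*_{\mathsf{T}}(\mathrm{pt},\mathbb{Q})$. The substitution $w\mapsto\exp(\hbar\,e(w))$ is a ring homomorphism $R(\mathsf{T})\to\mathbb{H}[[\hbar]]$, and it sends $1-w^{-1}$ to $\hbar\,e(w)(1+O(\hbar))$. The character lattice of $\mathsf{T}$ is torsion-free, so $e(w)\ne0$ for $w\ne1$, and the substitution extends to a ring homomorphism $\operatorname{ch}_\hbar\colon R'\to\mathbb{H}((\hbar))$.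

\begin{lemma}\label{lem:limit}
For all $r\ge0$ and $s\in\mathbb{Z}$, the coefficient of $\hbar^{n(r-N)}$ in $\operatorname{ch}_\hbar(\omega_n)$ is the $q^n$-coefficient of $\mathcal{C}_Y(E,V;q)$.
\end{lemma}

\begin{proof}
A fixed point at which the trivial weight has negative multiplicity in $T^{1/2}_\pi$ contributes $0$ to both sides. At any other fixed point, $T^{1/2}_\pi$ has rank $nN$ and only nontrivial weights after cancellation; $V^{[n]}|_\pi$ has $nr$ weights, all nontrivial since they involve some $v_k$; and $\det(F_\pi)^{-s}\mapsto1+O(\hbar)$. So the $\pi$-term lies in $R'$ and maps to $\hbar^{n(r-N)}\big(\varepsilon_\pi\,e(V^{[n]}|_\pi)/e(T^{1/2}_\pi)+O(\hbar)\big)$.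
\end{proof}

\subsection{Proofs of Theorems~\ref{thm:vanishing} and \ref{thm:boundary}}

\begin{proof}[Proof of Theorem~\ref{thm:vanishing}]
All three series have constant term $1$; let $n\ge1$.

(1) By Lemma~\ref{lem:orders}, the hypothesis $r+s\le N-1$ gives $\operatorname{ord}_0\ge0$ for every term, and $s\ge1$ gives $\operatorname{ord}_\infty\ge n>0$. The same bounds hold for $\omega_n$. Being a Laurent polynomial in $y_1$, it is constant and equal to its value at $\infty$, which is $0$.

(2) This follows from \eqref{eq:VW} and (1) for the pair $(0,r)$, where $1\le r\le N-1$.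

(3) If $0\le r\le N-2$, the pair $(r,1)$ is in the range of (1), so $\omega_n=0$ for $s=1$, and Lemma~\ref{lem:limit} applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:boundary}]
Let $n\ge1$. For $\pi=(\eta,\emptyset,\dots,\emptyset)$ formula \eqref{eq:T} gives $T^{1/2}_\pi=T^{1/2}_\eta+\sum_{j\ne1}\frac{y_1}{y_j}Z_\eta$, so the $\pi$-term of $\omega_n$ is $\varepsilon_\eta/\Lambda_{-1}((T^{1/2}_\eta)^\vee)$ times
\begin{equation}\label{eq:factor}
y_1^{-sn}\det(Z_\eta)^{-s}\prod_{k,\square}\big(1-(y_1v_kt^\square)^{-1}\big)\prod_{j\ne1,\,\square}\big(1-y_j(y_1t^\square)^{-1}\big)^{-1}.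
\end{equation}

(1) Let $s=0$ and $r\le N-1$. By Lemma~\ref{lem:orders} every term has $\operatorname{ord}_0\ge0$ and $\operatorname{ord}_\infty=n-n_1\ge0$. So $\omega_n$ equals its value at $y_1=\infty$, to which only the terms with $n_1=n$ contribute. For these, \eqref{eq:factor} has value $1$ at $\infty$. Hence $\omega_n$ is the $q^n$-coefficient of $\mathcal{W}^{(1)}$.

(2) Apply $\operatorname{ch}_\hbar$ to the $q^n$-coefficient of $\mathcal{W}_{N-1,0}=\mathcal{W}^{(1)}$ and take the coefficient of $\hbar^{-n}$. On the left, Lemma~\ref{lem:limit} gives the coefficient of $\mathcal{C}_Y(E,V;q)$. On the right, $T^{1/2}_\eta$ has rank $n$, so a nonzero term maps to $\hbar^{-n}(\varepsilon_\eta/e(T^{1/2}_\eta)+O(\hbar))$, which gives the coefficient of $\mathcal{C}^{(1)}$.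

(3) Let $s\ge1$ and $r+s=N$. Now $\operatorname{ord}_0=-n_1$ and $\operatorname{ord}_\infty\ge n$, so each term of $y_1^n\omega_n$ has $\operatorname{ord}_0=n-n_1\ge0$ and $\operatorname{ord}_\infty\ge0$. Thus $y_1^n\omega_n$ equals its value at $y_1=0$, and again only the terms with $n_1=n$ contribute. As $y_1\to0$, the two products in \eqref{eq:factor} have leading terms
\[
(-1)^{rn}y_1^{-rn}\det(Z_\eta)^{-r}\prod_kv_k^{-n}\quad\text{and}\quad(-1)^{(N-1)n}y_1^{(N-1)n}\det(Z_\eta)^{N-1}\prod_{j\ne1}y_j^{-n}.
\]
In $y_1^n$ times \eqref{eq:factor} the exponent of $y_1$ is $n(1-s-r+N-1)=0$ and that of $\det Z_\eta$ is $-s-r+N-1=-1$. Therefore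
\[
\omega_n=(-1)^{n(N-1+r)}\prod_iy_i^{-n}\prod_kv_k^{-n}\sum_{|\eta|=n}\varepsilon_\eta\,\frac{\det(Z_\eta)^{-1}}{\Lambda_{-1}((T^{1/2}_\eta)^\vee)} .
\]
It remains to recognize the sum. We have $\det\overline{P_{12}}=(t_1t_2)^{1-1}=1$ and $\det\overline{P_{123}}=(t_1t_2t_3)^{1-2+1}=1$. From $\det(W_1W_2)=\det(W_1)^{\operatorname{rk}W_2}\det(W_2)^{\operatorname{rk}W_1}$ and $\operatorname{rk}\overline{P}=0$ it follows that $\det T^{1/2}_\eta=\det Z_\eta$. Applying $\frac{1}{1-w}=\frac{-w^{-1}}{1-w^{-1}}$ to each weight of $T^{1/2}_\eta$, which has rank $n$, gives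
\[
\overline{1/\Lambda_{-1}((T^{1/2}_\eta)^\vee)}=(-1)^n\det(Z_\eta)^{-1}/\Lambda_{-1}((T^{1/2}_\eta)^\vee).
\]
So the sum is $(-1)^n$ times the bar of the $q^n$-coefficient of $\mathcal{W}^{(1)}$, and the total sign is $(-1)^{n(N+r)}$.
\end{proof}

\section{The Quot scheme inside a smooth variety}\label{sec:model}

The Laurent property asserts a cancellation of poles among many fixed points. We obtain it from geometry: the sum will be the localization formula for the push-forward of a class of coherent sheaves on $Q$, along a proper map to a space on which $A$ acts trivially. Such a push-forward is a finite sum of $A$-isotypic parts and cannot have poles in $y$. This section provides the proper map, and a smooth ambient variety in which the class is built.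

\subsection{The non-commutative Quot scheme}
A quotient of length $n$ is a vector space $\mathbb{C}^n$ with commuting operators $B_1,\dots,B_d$, the actions of the $x_a$, and vectors $u_1,\dots,u_N$ that generate it. Dropping commutativity gives a smooth variety. Consider the representation
\[
\mathrm{Rep}=\bigoplus_{a=1}^dt_a^{-1}\operatorname{End}(\mathbb{C}^n)\oplus\bigoplus_{i=1}^Ny_i^{-1}\mathbb{C}^n
\]
of $GL_n\times\mathsf{T}$, with points $(B,u)$. Call $(B,u)$ \emph{stable} if the $u_i$ generate $\mathbb{C}^n$ under the $B_a$, and let $\mathrm{Rep}^s$ be the set of stable points. Let $\mathsf{S}_k$ be the space of polynomials $f$ on $\mathrm{Rep}$ with $f(gx)=\det(g)^kf(x)$ for $g\in GL_n$, and let $M=\operatorname{Proj}\bigoplus_{k\ge0}\mathsf{S}_k$. By geometric invariant theory, $M$ is projective over $X_0=\operatorname{Spec}\mathsf{S}_0$, and the \emph{semistable} locus, where some $f\in\mathsf{S}_k$ with $k>0$ does not vanish, surjects onto $M$.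

\begin{lemma}\label{lem:M}
The semistable locus is $\mathrm{Rep}^s$, and $\mathrm{Rep}^s\to M$ is a principal $GL_n$-bundle. The variety $M$ is smooth of dimension $(d-1)n^2+nN$ and is covered by $\mathsf{T}$-stable affine open sets.
\end{lemma}

The first assertion is King's description of stability for the determinant character, and the last is an instance of Sumihiro's theorem; here both can be seen directly.

\begin{proof}
Choose $n$ words $w_1,\dots,w_n$ in the non-commuting letters $B_a$ and indices $i_1,\dots,i_n$. Let $\gamma(B,u)$ be the matrix with columns $w_ju_{i_j}$, and $\Delta=\det\gamma$. Then $\gamma(gx)=g\gamma(x)$, so $\Delta\in\mathsf{S}_1$, and $\Delta$ is a $\mathsf{T}$-eigenfunction. A point is stable if and only if some such $\Delta$ is nonzero at it, so stable points are semistable. Conversely, suppose the $u_i$ generate a subspace $W$ of codimension $c>0$. Let $g_\tau\in GL_n$ act by $1$ on $W$ and by $\tau^{-1}$ on a complement. Since the $B_a$ preserve $W$ and $u_i\in W$, the limit of $g_\tau x$ as $\tau\to0$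 exists, so $f(g_\tau x)=\tau^{-kc}f(x)$ is bounded, and $f(x)=0$ for $f\in\mathsf{S}_k$, $k>0$.

On $\{\Delta\ne0\}$ the equivariant map $\gamma$ to $GL_n$ gives an isomorphism $GL_n\times\gamma^{-1}(1)\to\{\Delta\ne0\}$, $(g,x)\mapsto gx$. So $\gamma^{-1}(1)$ is affine and smooth of dimension $dn^2+nN-n^2$, and it is isomorphic to $\operatorname{Spec}\mathcal{O}(\{\Delta\ne0\})^{GL_n}$, the standard open set $D_+(\Delta)\subset M$. These sets are $\mathsf{T}$-stable and cover $M$.
\end{proof}

Let $\mathcal{U}$ be the tautological bundle of rank $n$ on $M$. The twists in $\mathrm{Rep}$ are chosen so that $B_a$ is an invariant section of $t_a^{-1}\operatorname{End}\mathcal{U}$ and $u_i$ is an invariant section of $y_i^{-1}\mathcal{U}$. Dividing the tangent bundle of $\mathrm{Rep}^s$ by the orbit directions gives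
\begin{equation}\label{eq:TM}
T_M=\Big(\sum_at_a^{-1}-1\Big)\operatorname{End}\mathcal{U}+\sum_iy_i^{-1}\mathcal{U}\quad\text{in }K_{\mathsf{T}}(M).
\end{equation}

An $S$-point of $M$ is a rank $n$ bundle on $S$ with $d$ endomorphisms and $N$ sections that generate every fiber. On the closed subscheme where all $[B_a,B_b]=0$, such a bundle is an $\mathcal{O}_{S\times Y}$-module, finite and flat of degree $n$ over $S$, and the sections define a map from $\mathcal{O}_{S\times Y}^N$ that is surjective by Nakayama's lemma. Push-forward to $S$ reverses the construction. Hence this closed subscheme is $Q$, and $\mathcal{U}|_Q=\mathrm{pr}_{1*}\mathcal{F}=\mathcal{O}_Y^{[n]}$. At a fixed point, $u_i$ has weight $y_i$ and $B_a$ multiplies weights by $t_a$, so $\mathcal{U}|_\pi=F_\pi$. The tangent space of the Quot scheme is $T_\pi Q=\operatorname{Hom}(K,F)$.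

\subsection{A projective morphism}
Let $C\subset\mathrm{Rep}$ be the closed subscheme where all $[B_a,B_b]=0$, and $X=\operatorname{Spec}\mathcal{O}(C)^{GL_n}$.

\begin{lemma}\label{lem:X}
There is a $\mathsf{T}$-equivariant projective morphism $\rho\colon Q\to X$. The torus $A$ acts trivially on $X$, and $X^{\mathsf{T}_t}=X^{\mathsf{T}}$ is set-theoretically the single point $0$, the image of $B=0$.
\end{lemma}

\begin{proof}
Since $GL_n$ is reductive, taking invariants is exact, so $X$ is a closed subscheme of $X_0$. The composite $Q\subset M\to X_0$ is projective and factors through $X$, because an invariant function in the ideal of $C$ vanishes on $Q$. The scalars of $GL_n$ act trivially on $B$ and with weight one on $u$, so invariant functions on $C$ have degree $0$ in $u$: they are functions of $B$ only. As $A$ does not act on $B$, it acts trivially on $X$.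

Closed points of $X$ correspond to closed $GL_n$-orbits of commuting tuples $B$. A commuting tuple can be made upper triangular simultaneously, and conjugation by $\operatorname{diag}(\tau^{-1},\dots,\tau^{-n})$ degenerates it, as $\tau\to0$, to its diagonal part. So every closed orbit contains a diagonal tuple, that is, $n$ points $p_1,\dots,p_n\in\mathbb{C}^d$. The invariants $\operatorname{tr}f(B)=\sum_jf(p_j)$, $f\in\mathcal{O}$, determine the multiset of the $p_j$. Thus closed points of $X$ are multisets of $n$ points of $\mathbb{C}^d$. If such a multiset is fixed by the connected group $\mathsf{T}_t$, each of its points is fixed, hence equal to $0$ because every $t_a$ is a nontrivial character.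
\end{proof}

Commutativity is essential in the last statement when $d=4$: on $X_0$ the function $\operatorname{tr}(B_1B_2B_3B_4)$ is invariant under the Calabi--Yau torus.

\subsection{Fixed points}

\begin{lemma}\label{lem:hom}
If $\pi$ is a tuple of partitions, then $\operatorname{Hom}(K,F)^{\mathsf{T}}=0$.
\end{lemma}

\begin{proof}
We have $\operatorname{Hom}(K,F)=\bigoplus_{i,j}\frac{y_j}{y_i}\operatorname{Hom}(I_i,\mathcal{O}/I_j)$, and the $A$-invariant part consists of the summands $i=j$. So let $I$ be a monomial ideal of finite colength and $\varphi\colon I\to\mathcal{O}/I$ a $\mathsf{T}_t$-invariant homomorphism. For $d=2$, $\varphi$ preserves the $\mathbb{Z}^2$-degree, so for $x^\beta\in I$ the image $\varphi(x^\beta)$ is a multiple of $x^\beta$, which is $0$ in $\mathcal{O}/I$.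

For $d=4$ the difficulty is that $x_1x_2x_3x_4$ has trivial character. Decompose $\varphi$ into homogeneous components for the $\mathbb{Z}^4$-grading. Their degrees lie in $\mathbb{Z}\mathbf{1}$ with $\mathbf{1}=(1,1,1,1)$, so we may assume that $\varphi$ has degree $k\mathbf{1}$. If $k\ge0$, then $\varphi(x^\beta)$ is a multiple of $x^{\beta+k\mathbf{1}}\in I$, so $\varphi=0$. Let $k=-h<0$ and suppose $\varphi\ne0$. Call $\beta\in\mathbb{Z}^4_{\ge0}$ \emph{bad} if $x^{\beta+h\mathbf{1}}\in I$, $x^\beta\notin I$ and $\varphi(x^{\beta+h\mathbf{1}})=cx^\beta$ with $c\ne0$. Bad exponents exist; choose one with $\beta_2$ minimal. Let $m\ge1$ be minimal with $x_1^mx^\beta\in I$. Then $\varphi(x_1^{m-1}x^{\beta+h\mathbf{1}})=cx_1^{m-1}x^\beta\ne0$, so $\beta+(m-1)\mathbf{e}_1$ is bad with the same second coordinate. Replacing $\beta$ by it, we may assume $x_1x^\beta\in I$. Since $h\mathbf{1}-\mathbf{e}_1\ge0$,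
\[
0\ne\varphi(x^{\beta+h\mathbf{1}})=x^{h\mathbf{1}-\mathbf{e}_1}\,\varphi(x_1x^\beta).
\]
So $\varphi(x_1x^\beta)\ne0$, and $\beta+\mathbf{e}_1-h\mathbf{1}$ is bad. Its second coordinate is $\beta_2-h<\beta_2$, a contradiction.
\end{proof}

\begin{corollary}\label{cor:fixed}
The fixed locus $Q^{\mathsf{T}}$ consists of the tuples of partitions of total size $n$, as reduced isolated points.
\end{corollary}

\begin{proof}
Under the full torus $(\mathbb{C}^*)^d\times A$ the weight spaces of $\Gamma(Y,E)$ have dimension $\le1$, so a fixed subsheaf $K$ is $\bigoplus_iI_i\langle y_i\rangle$ with $I_i$ monomial. At such a point the tangent space of $Q^{\mathsf{T}}$ is contained in $\operatorname{Hom}(K,F)^{\mathsf{T}}=0$, so the point is isolated and reduced in $Q^{\mathsf{T}}$. For $d=4$ it remains to exclude other fixed points. By Lemma~\ref{lem:X}, $Q^{\mathsf{T}}$ is closed in $\rho^{-1}(0)$, hence projective. The full torus commutes with $\mathsf{T}$ and preserves each connected component of $Q^{\mathsf{T}}$, so by Borel's fixed point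 theorem each component contains a tuple of partitions, and therefore equals it.
\end{proof}

\section{The Clifford complex}\label{sec:clifford}

\subsection{Equivariant K-theory of coherent sheaves}
For a separated scheme $W$ of finite type over $\mathbb{C}$ with an action of $\mathsf{T}$, let $G_{\mathsf{T}}(W)$ be the Grothendieck group of equivariant coherent sheaves. It is a module over $K_{\mathsf{T}}(W)$, it restricts to $\mathsf{T}$-stable open sets, and a proper equivariant $f$ induces the $R(\mathsf{T})$-linear map $f_*=\sum_i(-1)^iR^if_*$. The subscript ``loc'' means $\otimes_{R(\mathsf{T})}\mathbb{K}$. We use two facts.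
\begin{itemize}
\item \emph{D\'evissage.} If $W'\subset W$ is closed and $\mathsf{T}$-stable with ideal $\mathcal{I}$, the Grothendieck group of equivariant coherent sheaves on $W$ supported set-theoretically on $W'$ is $G_{\mathsf{T}}(W')$, via $[\mathcal{H}]\mapsto\sum_k[\mathcal{I}^k\mathcal{H}/\mathcal{I}^{k+1}\mathcal{H}]$.
\item \emph{Localization} (Thomason \cite{Th}). Push-forward $G_{\mathsf{T}}(W^{\mathsf{T}})_{\mathrm{loc}}\to G_{\mathsf{T}}(W)_{\mathrm{loc}}$ is an isomorphism. If $W^{\mathsf{T}}$ is a finite set, d\'evissage then shows that $G_{\mathsf{T}}(W)_{\mathrm{loc}}$ is the $\mathbb{K}$-vector space with basis $[\mathcal{O}_p]$, $p\in W^{\mathsf{T}}$.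
\end{itemize}
A \emph{2-periodic complex} is a pair of sheaves $\mathcal{C}^\pm$ with maps $\mathsf{d}\colon\mathcal{C}^\pm\to\mathcal{C}^\mp$ such that $\mathsf{d}^2=0$. If it is equivariant, coherent and exact off $W'$, put $\chi_{W'}(\mathcal{C})=[H^+(\mathcal{C})]-[H^-(\mathcal{C})]\in G_{\mathsf{T}}(W')$. A short exact sequence of such complexes gives an exact hexagon of cohomology sheaves, whose alternating sum vanishes; so $\chi_{W'}$ is additive.

\subsection{An isotropic section}
We want a class on $Q$ whose coefficient at $\pi$ is $1/\Lambda_{-1}(W^\vee)$ with $W$ of rank $nN$. If $Q$ is the zero locus of a section $\mu$ of a bundle $\mathcal{R}$ on $M$, the Koszul complex $(\Lambda^\bullet\mathcal{R}^\vee,\iota_\mu)$ is exact off $Q$, and one expects $W=T_\pi M-\mathcal{R}_\pi$. For $d=2$ there is one commutator, and $\dim M-n^2=nN$ as required. For $d=4$ there are six commutators, of total rank $6n^2$, whereas $\dim M-nN=3n^2$. We need a complex built on the exterior algebra of \emph{half} of the equations that is nevertheless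 exact off the zero locus of \emph{all} of them. This is possible because the six commutators form an isotropic section of a bundle $\mathcal{R}\oplus\mathcal{R}^\vee$.

Define $\mathcal{R}$ and an invariant section $\xi=(\mu,\nu)$ of $\mathcal{R}\oplus\mathcal{R}^\vee$ as follows. For $d=2$ let
\[
\mathcal{R}=t_1^{-1}t_2^{-1}\operatorname{End}\mathcal{U},\qquad\mu=[B_1,B_2],\qquad\nu=0 .
\]
For $d=4$ let $\mathcal{R}=\bigoplus_{1\le a<b\le3}t_a^{-1}t_b^{-1}\operatorname{End}\mathcal{U}$, with summands ordered $12,13,23$. The trace pairing identifies $\operatorname{End}\mathcal{U}$ with its dual, and the Calabi--Yau condition gives $t_1t_2=t_3^{-1}t_4^{-1}$, $t_1t_3=t_2^{-1}t_4^{-1}$, $t_2t_3=t_1^{-1}t_4^{-1}$. Hence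
\[
\mathcal{R}^\vee=t_3^{-1}t_4^{-1}\operatorname{End}\mathcal{U}\oplus t_2^{-1}t_4^{-1}\operatorname{End}\mathcal{U}\oplus t_1^{-1}t_4^{-1}\operatorname{End}\mathcal{U},
\]
which is where the other three commutators live; this is the point at which $t_1t_2t_3t_4=1$ is needed. Put
\[
\mu=([B_1,B_2],[B_1,B_3],[B_2,B_3]),\qquad\nu=([B_3,B_4],-[B_2,B_4],[B_1,B_4]).
\]
In both cases the scheme-theoretic zero locus of $\xi$ is $Q$, and $\langle\mu,\nu\rangle=0$. For $d=4$ this follows from $\operatorname{tr}(X_1[X_2,B_4])=\operatorname{tr}([X_1,X_2]B_4)$ and the Jacobi identity: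
\[
\langle\mu,\nu\rangle=\operatorname{tr}\Big(\big([[B_1,B_2],B_3]+[[B_3,B_1],B_2]+[[B_2,B_3],B_1]\big)B_4\Big)=0 .
\]

\subsection{The complex and its class}
For any vector bundle $\mathcal{R}_0$, equip $\mathcal{R}_0\oplus\mathcal{R}_0^\vee$ with the nondegenerate symmetric form $(\xi\,|\,\xi')=\langle\mu,\nu'\rangle+\langle\mu',\nu\rangle$. On $\Lambda^\bullet\mathcal{R}_0^\vee$, graded by parity, \emph{Clifford multiplication} is the odd operator $c(\xi)=\iota_\mu+\nu\wedge$. Contractions anticommute, wedge products anticommute, and $\iota_\mu(\nu\wedge z)+\nu\wedge\iota_\mu z=\langle\mu,\nu\rangle z$; therefore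
\begin{equation}\label{eq:clifford}
c(\xi)c(\xi')+c(\xi')c(\xi)=(\xi\,|\,\xi'),\qquad c(\xi)^2=\tfrac12(\xi\,|\,\xi)=\langle\mu,\nu\rangle .
\end{equation}
So an isotropic section $\xi$ defines a 2-periodic complex $(\Lambda^\bullet\mathcal{R}_0^\vee,c(\xi))$. Near a point where $\xi\ne0$ there is a local section $\xi'$ with $(\xi\,|\,\xi')=1$, and $c(\xi')$ is a contracting homotopy. The homotopy survives tensoring with any sheaf.

For our $\mathcal{R}$ and $\xi$ let $\mathcal{S}=\Lambda^\bullet\mathcal{R}^\vee$ with $\mathsf{d}=c(\xi)$. It is equivariant and exact off $Q$, and we set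
\[
\kappa=\chi_Q(\mathcal{S})\in G_{\mathsf{T}}(Q).
\]
For $d=2$ this is the Koszul complex of $\mu$, graded by parity.

\begin{example}\label{ex:line}
Let $\mathcal{R}_0$ be the trivial line bundle on the affine line with coordinate $z$, so the even and odd parts are both $\mathcal{O}$. For $\xi=(z,0)$ the differential is multiplication by $z$ from odd to even and $0$ from even to odd, so $H^+=\mathcal{O}_0$ and $H^-=0$. For $\xi=(0,z)$ the roles are exchanged: $H^+=0$ and $H^-=\mathcal{O}_0$. The bundles are the same, but the class changes sign with the isotropic line along which $\xi$ vanishes. This is the source of the signs for $d=4$.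
\end{example}

The following lemma is the general form of the example.

\begin{lemma}\label{lem:index}
Let $\Sigma$ be a smooth variety of dimension $l$, let $\mathcal{R}_0$ be a vector bundle of rank $m$ on $\Sigma$, and let $\xi=(\mu,\nu)$ be an isotropic section of $\mathcal{R}_0\oplus\mathcal{R}_0^\vee$ that vanishes only at a point $\pi$. Suppose that its derivative $D\colon T_\pi\Sigma\to\mathcal{E}:=(\mathcal{R}_0\oplus\mathcal{R}_0^\vee)_\pi$ is injective. Let $\ell=\operatorname{len}H^+-\operatorname{len}H^-$ for the complex $(\Lambda^\bullet\mathcal{R}_0^\vee,c(\xi))$. Then $l\le m$; $\ell=0$ if $l<m$; and $\ell=\pm1$ if $l=m$. If $l=m$ and $\nu=0$, then $\ell=1$.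
\end{lemma}

\begin{proof}
The cohomology has finite length and is supported at $\pi$, so it is unchanged by the flat base change to the completed local ring $\hat{\mathcal{O}}=\mathbb{C}[[z_1,\dots,z_l]]$, with maximal ideal $\mathfrak{m}$. Trivialize $\mathcal{R}_0$. The complex becomes $\hat{S}=\hat{\mathcal{O}}\otimes S$ with $S=\Lambda^\bullet(\mathcal{R}_0^\vee)_\pi$ of dimension $2^m$, and $\xi=\sum_iz_ie_i$ modulo $\mathfrak{m}^2$, where the $e_i=D(\partial_{z_i})$ are linearly independent. We compute the cohomology for the linear part of $\xi$ and then show that the higher-order terms do not change it.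

\emph{Isotropy.} The quadratic part of $(\xi\,|\,\xi)=0$ is $\sum_{i,j}z_iz_j(e_i\,|\,e_j)=0$, so $L=\langle e_1,\dots,e_l\rangle$ is isotropic. Then $L\subset L^\perp$ gives $l\le2m-l$. Choose $f_i'\in\mathcal{E}$ with $(e_i\,|\,f_j')=\delta_{ij}$ and put $f_i=f_i'-\frac12\sum_j(f_i'\,|\,f_j')e_j$; then $(e_i\,|\,f_j)=\delta_{ij}$ and $(f_i\,|\,f_j)=0$. By \eqref{eq:clifford} the even operators $p_i=c(f_i)c(e_i)$ commute, $1-p_i=c(e_i)c(f_i)$, and $p_i(1-p_i)=\,c(f_i)c(e_i)^2c(f_i)=0$. So the $p_i$ are commuting idempotents, and $\ker p_i=\ker c(e_i)$ because $p_iz=0$ implies $z=c(e_i)c(f_i)z$.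

\emph{The linear complex.} On $\operatorname{gr}\hat{S}=\mathbb{C}[z]\otimes S$ the differential $\mathsf{d}=c(\xi)$ induces $\delta=\sum_iz_ic(e_i)$, of polynomial degree $1$. Its kernel in degree $0$ is the graded subspace $S_0=\bigcap_i\ker c(e_i)$ of $S$. Let $h=\sum_jc(f_j)\partial_{z_j}$. Using $\partial_{z_j}z_i=z_i\partial_{z_j}+\delta_{ij}$ and \eqref{eq:clifford},
\[
\delta h+h\delta=\sum_iz_i\partial_{z_i}+\sum_ip_i=:\Phi .
\]
In degree $k\ge1$ the operator $\Phi=k+\sum_ip_i$ has eigenvalues $\ge k$, so it is invertible, and it commutes with $\delta$. A $\delta$-cycle $z$ of degree $k\ge1$ is therefore the boundary $\delta(h\Phi^{-1}z)$ of an element of degree $k-1$.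

\emph{Reduction modulo $\mathfrak{m}$ induces $H^\pm(\hat{S})\cong S_0^\pm$.} The map is well defined: the constant term of a $\mathsf{d}$-cycle is killed by $\delta$, and boundaries lie in $\mathfrak{m}\hat{S}$. For injectivity, let $z\in\mathfrak{m}^k\hat{S}$, $k\ge1$, be a cycle. Its part of degree $k$ is a $\delta$-cycle, hence equals $\delta u$ with $u$ of degree $k-1$, and $z-\mathsf{d}u\in\mathfrak{m}^{k+1}\hat{S}$ is again a cycle. Iterating and summing in the complete module gives $z=\mathsf{d}w$ with $w\in\mathfrak{m}^{k-1}\hat{S}$. For surjectivity, let $z_0\in S_0$. Then $\mathsf{d}z_0\in\mathfrak{m}^2\hat{S}$ is a cycle, so $\mathsf{d}z_0=\mathsf{d}w$ with $w\in\mathfrak{m}\hat{S}$, and $z_0-w$ is a cycle reducing to $z_0$. All choices respect parity. Hence $\ell=\dim S_0^+-\dim S_0^-$.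

\emph{The space $S_0$.} If $l<m$, the orthogonal complement of $\langle e_i,f_i\rangle$ is nonzero and nondegenerate, so it contains $\zeta$ with $(\zeta\,|\,\zeta)\ne0$. The operator $c(\zeta)$ is odd, invertible and anticommutes with every $c(e_i)$, so it exchanges $S_0^+$ and $S_0^-$, and $\ell=0$. Let $l=m$. The operator $c(e_i+f_i)$ squares to $1$, commutes with $p_j$ for $j\ne i$, and satisfies $c(e_i+f_i)p_i=c(e_i)c(f_i)c(e_i)=(1-p_i)c(e_i+f_i)$. So the $2^m$ joint eigenspaces of the $p_i$ have equal dimension, namely $1$, and $S_0$ is one of them. Thus $\ell=\pm1$, the parity of the line $S_0$. If $\nu=0$, then $L=(\mathcal{R}_0)_\pi$ acts by contractions, which all kill $\Lambda^0$, so $S_0=\Lambda^0$ and $\ell=1$.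
\end{proof}

\subsection{Local contributions}
By localization and Corollary~\ref{cor:fixed}, $\kappa=\sum_\pi\kappa_\pi[\mathcal{O}_\pi]$ in $G_{\mathsf{T}}(Q)_{\mathrm{loc}}$ with unique $\kappa_\pi\in\mathbb{K}$. Put $T'_\pi=T_\pi M-\mathcal{R}_\pi$.

\begin{proposition}\label{prop:local}
The trivial weight has multiplicity $\le0$ in $T'_\pi$, and $\kappa_\pi=\sigma_\pi/\Lambda_{-1}((T'_\pi)^\vee)$ with a sign $\sigma_\pi\in\{\pm1\}$ depending only on $\pi$. For $d=2$, $\sigma_\pi=1$.
\end{proposition}

The point $\pi$ is isolated in $Q^{\mathsf{T}}$ but possibly not in $M^{\mathsf{T}}$, so $T_\pi M$ and $\mathcal{R}_\pi$ may both contain trivial weights, and the quotient $\Lambda_{-1}(\mathcal{R}_\pi^\vee)/\Lambda_{-1}(T_\pi^\vee M)$ may read $0/0$. We restrict to $M^{\mathsf{T}}$ to remove the moving weights and resolve the remaining indeterminacy by Lemma~\ref{lem:index}.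

\begin{proof}
\emph{Step 1: restriction to the fixed locus.} The fixed locus of a torus on a smooth variety is smooth, and $T_\pi(M^{\mathsf{T}})=(T_\pi M)^{\mathsf{T}}$. Let $\mathcal{N}_\pi$ be the sum of the nontrivial weight spaces of $T_\pi M$; it is the normal space of $M^{\mathsf{T}}$ at $\pi$. Let $\Omega_0\ni\pi$ be a $\mathsf{T}$-stable affine open set (Lemma~\ref{lem:M}) and $J\subset\mathcal{O}(\Omega_0)$ the ideal of $\Omega_0^{\mathsf{T}}$. The surjection $J\to J/\mathfrak{m}_\pi J=\mathcal{N}_\pi^\vee$ of $\mathsf{T}$-modules splits. A splitting gives an equivariant map $\mathcal{N}_\pi^\vee\otimes\mathcal{O}\to\mathcal{O}$ and an augmented Koszul complex $\Lambda^\bullet\mathcal{N}_\pi^\vee\otimes\mathcal{O}\to\mathcal{O}_{\Omega_0^{\mathsf{T}}}$. The images of a basis generate $J$ at $\pi$ by Nakayama's lemma and are part of a regular system of parameters, so the augmented complex is exact at $\pi$. Remove from $\Omega_0$ the supports of its homology sheaves, the other points of $Q^{\mathsf{T}}$, and the components of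 $\Omega_0^{\mathsf{T}}$ not containing $\pi$. These sets are closed, $\mathsf{T}$-stable and miss $\pi$. On the remaining open set $\Omega$, the locus $\Sigma=\Omega^{\mathsf{T}}$ is smooth and irreducible, $Q\cap\Sigma=\{\pi\}$ as a set, and
\[
[\mathcal{O}_\Sigma]=\Lambda_{-1}(\mathcal{N}_\pi^\vee)\,[\mathcal{O}_\Omega]\quad\text{in }G_{\mathsf{T}}(\Omega).
\]
For an equivariant coherent sheaf $\mathcal{H}$ on $\Omega$, the complex $\mathcal{S}\otimes\mathcal{H}$ is exact off $Q$, and $\mathcal{H}\mapsto\mathcal{S}\otimes\mathcal{H}$ is an exact functor because $\mathcal{S}$ is locally free. By additivity, $\mathcal{H}\mapsto\chi_{Q\cap\Omega}(\mathcal{S}\otimes\mathcal{H})$ is an $R(\mathsf{T})$-linear map $G_{\mathsf{T}}(\Omega)\to G_{\mathsf{T}}(Q\cap\Omega)$. It sends $[\mathcal{O}_\Omega]$ to $\kappa|_\Omega$, which equals $\kappa_\pi[\mathcal{O}_\pi]$ in $G_{\mathsf{T}}(Q\cap\Omega)_{\mathrm{loc}}=\mathbb{K}[\mathcal{O}_\pi]$. It sends $[\mathcal{O}_\Sigma]$ to $\chi_\pi(\mathcal{S}|_\Sigma)[\mathcal{O}_\pi]$, with $\chi_\pi(\mathcal{S}|_\Sigma)\in G_{\mathsf{T}}(\pi)=R(\mathsf{T})$.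 As $\Lambda_{-1}(\mathcal{N}_\pi^\vee)\ne0$,
\[
\kappa_\pi=\chi_\pi(\mathcal{S}|_\Sigma)/\Lambda_{-1}(\mathcal{N}_\pi^\vee).
\]

\emph{Step 2: the moving part of $\mathcal{R}$.} Since $\mathsf{T}$ acts trivially on $\Sigma$, there is a splitting $\mathcal{R}|_\Sigma=\mathcal{R}^f\oplus\mathcal{R}^{mov}$ into the trivial and the nontrivial weights. The invariant section $\xi|_\Sigma$ lies in $\mathcal{R}^f\oplus(\mathcal{R}^f)^\vee$. Hence $\mathcal{S}|_\Sigma=\mathcal{S}^f\otimes\Lambda^\bullet(\mathcal{R}^{mov})^\vee$ with $\mathcal{S}^f=\Lambda^\bullet(\mathcal{R}^f)^\vee$, and the differential acts on the first factor only. The sheaves $H^\pm(\mathcal{S}^f)$ are supported at $\pi$ and carry the trivial action, so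
\[
\chi_\pi(\mathcal{S}|_\Sigma)=\ell_\pi\,\Lambda_{-1}((\mathcal{R}^{mov}_\pi)^\vee),\qquad\ell_\pi=\operatorname{len}H^+(\mathcal{S}^f)-\operatorname{len}H^-(\mathcal{S}^f).
\]

\emph{Step 3: the fixed part.} Since $Q$ is the zero scheme of $\xi$, the kernel of the derivative of $\xi$ at $\pi$ is $T_\pi Q$. So the derivative of $\xi|_\Sigma$ has kernel $(T_\pi Q)^{\mathsf{T}}=\operatorname{Hom}(K,F)^{\mathsf{T}}$, which is $0$ by Lemma~\ref{lem:hom}. Lemma~\ref{lem:index} applies with $l=\dim\Sigma$ and $m=\operatorname{rk}\mathcal{R}^f$. The trivial weight has multiplicity $l-m\le0$ in $T'_\pi$. If $l=m$, then $T'_\pi=\mathcal{N}_\pi-\mathcal{R}^{mov}_\pi$, and Steps 1 and 2 give the formula with $\sigma_\pi=\ell_\pi=\pm1$, which is $1$ for $d=2$ since $\nu=0$. If $l<m$, then $\ell_\pi=0$, both sides of the formula are $0$, and we put $\sigma_\pi=1$. The variety $M$, the bundle $\mathcal{R}$ and the section $\xi$ do not involve $V$, so $\sigma_\pi$ depends only on $\pi$.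
\end{proof}

\section{The signs and the Laurent property}\label{sec:signs}

It remains to compare $T'_\pi$ with $T^{1/2}_\pi$ and to push $\kappa$ forward. At a fixed point,
\[
\operatorname{End}\mathcal{U}|_\pi=\overline{F_\pi}F_\pi=\sum_{i,j}\frac{y_j}{y_i}\overline{Z_i}Z_j,\qquad\sum_iy_i^{-1}\mathcal{U}|_\pi=\sum_{i,j}\frac{y_j}{y_i}Z_j .
\]
For $d=2$, the coefficient of $\operatorname{End}\mathcal{U}$ in $T_M-\mathcal{R}$ is $t_1^{-1}+t_2^{-1}-1-t_1^{-1}t_2^{-1}=-\overline{P_{12}}$ by \eqref{eq:TM}, so $T'_\pi=T^{1/2}_\pi$. For $d=4$ this coefficient is $\sum_{a\le4}t_a^{-1}-1-\sum_{a<b\le3}t_a^{-1}t_b^{-1}$, whereas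
\[
-\overline{P_{123}}=\sum_{a\le3}t_a^{-1}-1-\sum_{a<b\le3}t_a^{-1}t_b^{-1}+t_4
\]
because $t_1^{-1}t_2^{-1}t_3^{-1}=t_4$. As $\overline{F_\pi}F_\pi$ is self-dual,
\[
T^{1/2}_\pi-T'_\pi=\mathsf{D}_\pi-\overline{\mathsf{D}_\pi},\qquad\mathsf{D}_\pi=t_4\,\overline{F_\pi}F_\pi .
\]
Let $n_0(\pi)$ be the multiplicity of the trivial weight in $\mathsf{D}_\pi$. It is the same in $\overline{\mathsf{D}_\pi}$, so the trivial weight has the same multiplicity in $T^{1/2}_\pi$ and in $T'_\pi$. By Proposition~\ref{prop:local} it is $\le0$, which is the first assertion of Proposition~\ref{prop:laurent}. If it is $0$, then $\frac{1-w^{-1}}{1-w}=-w^{-1}$ and $\det\mathsf{D}_\pi=t_4^{n^2}$ give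
\[
\frac{\Lambda_{-1}((T^{1/2}_\pi)^\vee)}{\Lambda_{-1}((T'_\pi)^\vee)}=\prod_{1\ne w\in\mathsf{D}_\pi}\frac{1-w^{-1}}{1-w}=(-1)^{n^2-n_0(\pi)}\,t_4^{-n^2}.
\]
If it is negative, the reciprocals of numerator and denominator are both $0$. Define
\begin{equation}\label{eq:signs}
\varepsilon_\pi=(-1)^{n^2-n_0(\pi)}\sigma_\pi\quad(d=4),\qquad\varepsilon_\pi=1\quad(d=2),
\end{equation}
and $\theta_n=t_4^{-n^2}$ for $d=4$, $\theta_n=1$ for $d=2$. In all cases
\begin{equation}\label{eq:kappa}
\kappa_\pi=\theta_n\,\varepsilon_\pi/\Lambda_{-1}((T^{1/2}_\pi)^\vee).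
\end{equation}
The factor $\theta_n$ is the same for all fixed points of $Q$ and involves only $t$, so it does not affect the Laurent property.

\begin{example}
Let $d=4$ and $n=1$. Then $\xi=0$ and $M=Q=\mathbb{C}^4\times\mathbb{P}^{N-1}$. Neither $T_\pi M$ nor $\mathcal{R}_\pi$ has a trivial weight, so $l=m=0$ and $\sigma_\pi=1$; also $\mathsf{D}_\pi=t_4$ and $n_0=0$. Thus $\varepsilon_i=-1$ for all $i$. The signs agree, as they must by the first case in the proof of Theorem~\ref{thm:sharp}.
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:laurent}]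
We compute $\rho_*(\mathcal{G}\cdot\kappa)\in G_{\mathsf{T}}(X)$ in two ways; it is defined because $\rho$ is proper. By Lemma~\ref{lem:X} and localization, $G_{\mathsf{T}}(X)_{\mathrm{loc}}=\mathbb{K}[\mathcal{O}_0]$ is one-dimensional. Since $\mathcal{G}\cdot[\mathcal{O}_\pi]=\mathcal{G}|_\pi[\mathcal{O}_\pi]$ and $\rho_*[\mathcal{O}_\pi]=[\mathcal{O}_0]$,
\[
\rho_*(\mathcal{G}\cdot\kappa)=\Big(\sum_\pi\kappa_\pi\,\mathcal{G}|_\pi\Big)[\mathcal{O}_0]\quad\text{in }G_{\mathsf{T}}(X)_{\mathrm{loc}} .
\]
On the other hand, $A$ acts trivially on $X$, so every $\mathsf{T}$-equivariant coherent sheaf on $X$ is the finite direct sum of its $A$-isotypic parts, each of which is $\mathsf{T}_t$-equivariant. Hence, before any localization, $\rho_*(\mathcal{G}\cdot\kappa)=\sum_\alpha\chi_\alpha\,\xi_\alpha$ is a finite sum with $\chi_\alpha$ monomials in $y,v$ and $\xi_\alpha\in G_{\mathsf{T}_t}(X)$. Now localize with respect to the smaller torus $\mathsf{T}_t$ only. Its fixed locus on $X$ is still the point $0$, so $\xi_\alpha=c_\alpha[\mathcal{O}_0]$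 in $G_{\mathsf{T}_t}(X)\otimes\mathbb{K}_t$ with $c_\alpha\in\mathbb{K}_t$. Comparing coefficients of $[\mathcal{O}_0]$ gives $\sum_\pi\kappa_\pi\mathcal{G}|_\pi=\sum_\alpha c_\alpha\chi_\alpha$. By \eqref{eq:kappa}, the sum in the proposition is $\theta_n^{-1}\sum_\alpha c_\alpha\chi_\alpha\in\mathbb{K}_t[y^{\pm1},v^{\pm1}]$.
\end{proof}

With Proposition~\ref{prop:laurent} established, the proofs of Theorems~\ref{thm:vanishing} and~\ref{thm:boundary} in Section~\ref{sec:orders} are complete.

\begin{thebibliography}{9}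

\bibitem{BH}
Arkadij Bojko and Jiahui Huang, \emph{Equivariant Segre and Verlinde invariants for Quot schemes}, arXiv:2303.14266 (2023).

\bibitem{Th}
Thomason, \emph{Une formule de Lefschetz en K-th\'eorie \'equivariante alg\'ebrique}, Duke (1992).

\end{thebibliography}
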